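\title{Two-generated finite $2$-groups with an odd number of real conjugacy classes}

\begin{abstract}
An element of a group is real if it is conjugate to its inverse. We prove that for every odd number $k$ there are only finitely many finite $2$-groups generated by two elements that have exactly $k$ real conjugacy classes. This confirms a conjecture from a paper of Jaikin-Zapirain and Tent. An infinite family of such groups would converge to an infinite pro-$2$ group with $k$ real classes. We show that every infinite finitely generated pro-$2$ group with a finite odd number of real classes maps onto the group $(1+P_D)/(1+P_K)$ of a $2$-adic division algebra $D$ of odd degree at least $3$ over its center $K$, and therefore needs at least three generators.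
\end{abstract}

\section{Introduction}\label{sec:intro}

An element $x$ of a group $Q$ is \emph{real} if it is conjugate in $Q$ to $x^{-1}$, and a conjugacy class is real if it consists of real elements, that is, if it is closed under inversion. For a finite group $Q$ let $r(Q)$ be the number of real classes. Two standard facts say what this number measures. First, inversion permutes the conjugacy classes and fixes exactly the real ones, so $r(Q)$ has the same parity as the number of all classes. Second, by Brauer's permutation lemma $r(Q)$ is the number of real-valued irreducible complex characters of $Q$. Since irreducible characters of a quotient are irreducible characters of the group,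
\begin{equation}\label{eq:mono}
r(Q/N)\le r(Q)\qquad\text{for } N\trianglelefteq Q .
\end{equation}

Let $Q$ be a finite $2$-group and $d(Q)$ its minimal number of generators. Then $Q$ has an elementary abelian quotient of order $2^{d(Q)}$, all of whose elements are real, so
\begin{equation}\label{eq:gens}
r(Q)\ge 2^{d(Q)} .
\end{equation}
Thus $r(Q)$ bounds the number of generators. Does it bound the order? In general it does not: in an abelian group the real elements are those with $x^2=1$, so $r(C_{2^n})=2$ and $r(C_{2^m}\times C_{2^n})=4$ for all $m,n\ge1$. These values are even. The dihedral group of order $2^n$, $n\ge3$, has $2^{n-2}+3$ classes, all of them real. This number is odd, but it grows with $n$, because a reflection inverts a cyclic subgroup of growing order. The next family lies between the two and shows how the parity is decided.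

\begin{example}\label{ex:six}
For $n\ge2$ let $G_n=\langle x,t\mid x^{2^n}=t^{2^n}=1,\ txt^{-1}=x^3\rangle$, a semidirect product $C_{2^n}\rtimes C_{2^n}$. The group $(\mathbb Z/2^n)^*$ has order $2^{n-1}$, so $z=t^{2^{n-1}}$ is central. A real element has an image of order at most $2$ in the abelian group $G_n/\langle x\rangle$, so it is $x^az^{\varepsilon}$ with $\varepsilon\in\{0,1\}$. Its conjugates are the elements $x^{3^sa}z^\varepsilon$ and its inverse is $x^{-a}z^\varepsilon$, so it is real if and only if $(1+3^s)a\equiv0\pmod{2^n}$ for some $s$. Now $1+3^s\equiv2\pmod 8$ for even $s$ and $1+3^s\equiv4\pmod8$ for odd $s$. So the condition is $4a\equiv0\pmod{2^n}$, and the four solutions form three orbits $\{0\}$, $\{2^{n-1}\}$, $\{\pm2^{n-2}\}$ under multiplication by $3$. Hence $r(G_n)=3\cdot2=6$ for all $n$.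
\end{example}

In this example $r(G_n)$ stays bounded because $1+3^s$ has bounded $2$-adic valuation: no element acts as $-1$ in the limit. The layer $\langle x\rangle$ contributes the odd number $3$, but the layer $G_n/\langle x\rangle$, on which the group acts trivially, contributes a factor $2$. An infinite family with a constant odd number of real classes has to avoid both the inversion seen in dihedral groups and a long layer with trivial action. One is led to guess that a fixed odd value of $r$ bounds the order. For one generator this is immediate, since a nontrivial cyclic $2$-group has $r=2$. For two generators it is the conjecture stated in \cite{JT}, and it is our main result. Groups are counted up to isomorphism.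

\begin{theorem}\label{thm:A}
Let $k$ be an odd number. There are only finitely many finite $2$-groups generated by two elements with exactly $k$ real conjugacy classes.
\end{theorem}

The theorem follows from a structure theorem for the limits of infinite families. For a pro-$2$ group $G$ put $r(G)=\sup_N r(G/N)$, where $N$ runs over the open normal subgroups, and let $d(G)$ be the minimal number of topological generators. Let $K$ be a finite extension of $\mathbb Q_2$ with residue field $\mathbb F_q$, $q=2^f$, and let $D$ be a central division $K$-algebra of degree $n$, so that $\dim_KD=n^2$. Let $P_D$ and $P_K$ be the maximal ideals of the valuation rings $O_D$ and $O_K$, and put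
\[
Q_D=(1+P_D)/(1+P_K)\le D^*/K^* .
\]

\begin{theorem}\label{thm:B}
Let $G$ be an infinite finitely generated pro-$2$ group with $r(G)$ finite and odd. Then some $Q_D$, with $n\ge3$ odd, is a quotient of $G$. Hence $d(G)\ge nf\ge3$ and $r(G)\ge25$.
\end{theorem}

The groups $Q_D$ also show that the guess above fails for three generators.

\begin{theorem}\label{thm:C}
If $k$ is odd and there are infinitely many finite $2$-groups with exactly $k$ real classes, then $k\ge25$. There are infinitely many $3$-generated finite $2$-groups with exactly $25$ real classes. So two generators cannot be replaced by three in Theorem~\ref{thm:A}.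
\end{theorem}

The statements about $k<24$ and $k=25$ in Theorem~\ref{thm:C} are due to Jaikin-Zapirain and Tent \cite{JT}; they are reproved here.

The proof runs as follows. A finitely generated pro-$2$ group $G$ with $r(G)<\infty$ is $2$-adic analytic, and no element acts on its Lie algebra $L$ with eigenvalue $-1$ (Section~\ref{sec:analytic}). An infinite family of $d$-generated $2$-groups with $k$ real classes has such a group as a limit, with $r(G)$ exactly $k$ (Section~\ref{sec:limit}). The number $r(G)$ is an orbit count on $L$ modulo a lattice (Section~\ref{sec:orbits}). Two parity principles then do the work. Oddness passes from $L$ to its subquotients, at the cost of shrinking the group (Corollary~\ref{cor:subquot}); and oddness for a subgroup of index $2$ produces an involution outside it whose centralizer again has an odd count (Section~\ref{sec:index2}). Together they reduce the problem to an open subgroup of the automorphism group of a simple Lie algebra (Section~\ref{sec:simple}), and an induction on the dimension leaves only the groups $Q_D$ (Sections~\ref{sec:QD} and~\ref{sec:class}). The hypothesis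 of two generators enters only at the very end, in the comparison with $d(Q_D)\ge3$.

\section{Analytic pro-$2$ groups and the eigenvalue $-1$}\label{sec:analytic}

\subsection{Pro-$2$ groups}
Subgroups of profinite groups are closed, homomorphisms are continuous, and generation is topological. For a pro-$2$ group $G$, $G^{m}$ is the subgroup generated by the $m$-th powers, and $\Phi(G)=G^2$ is the Frattini subgroup. The quotient $G/\Phi(G)$ is elementary abelian of rank $d(G)$, and $X\Phi(G)=G$ implies $X=G$ for a subgroup $X$. If $G$ is finitely generated, then it has finitely many homomorphisms to each finite group, its open subgroups $N$ are finitely generated, and $\Phi(N)$ is open. Sylow's theorems hold in profinite groups: every pro-$2$ subgroup lies in a maximal one, and the maximal ones are conjugate. By \eqref{eq:mono}, $r(G/N)\le r(G)$ for every normal subgroup $N$, and if $r(G)$ is finite then $r(G/N)=r(G)$ for all sufficiently small open normal $N$.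

\begin{lemma}\label{lem:climb}
Let $H$ be a proper open subgroup of a pro-$2$ group $S$. There is a subgroup $H'$ with $H<H'\le S$ and $|H':H|=2$.
\end{lemma}

\begin{proof}
Factoring out an open normal subgroup of $S$ contained in $H$, we may assume that $S$ is finite. Then $N_S(H)>H$, and we take for $H'/H$ a subgroup of order $2$ of $N_S(H)/H$.
\end{proof}

\subsection{Coordinates}
A pro-$2$ group $P$ is \emph{powerful} if $[P,P]\le P^4$, and \emph{uniform} if it is finitely generated, powerful and torsion-free. A pro-$2$ group is $2$-adic analytic (briefly, \emph{analytic}) if and only if it has an open finitely generated powerful subgroup \cite[Ch.~3, 8]{DDMS}. Analytic pro-$2$ groups are finitely generated. Subgroups of analytic groups, pro-$2$ subgroups of $GL_N(\mathbb Q_2)$, and pro-$2$ groups with an open analytic subgroup are analytic.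

An analytic pro-$2$ group $G$ has a Lie algebra $L=L(G)$, of finite dimension over $\mathbb Q_2$, on which it acts continuously by automorphisms $\operatorname{Ad}(g)$; we write $gX$ for $\operatorname{Ad}(g)X$. We use the following description \cite[Ch.~4, 9]{DDMS}. Inside any prescribed open subgroup there is a uniform subgroup $U$, open and normal in $G$, with a homeomorphism $\log$ from $U$ onto a $\mathbb Z_2$-lattice $\Lambda_0\subset L$, with inverse $\exp$, such that $[\Lambda_0,\Lambda_0]\subseteq4\Lambda_0$, the product in $U$ is given by the Baker--Campbell--Hausdorff series, $\log(x^m)=m\log x$, $\log(gxg^{-1})=g\log x$ for $g\in G$, and $\operatorname{Ad}(\exp X)=\exp(\operatorname{ad}X)$. For a subgroup $C\le G$ the Lie algebra $L(C)$ is the $\mathbb Q_2$-span of $\log(C\cap U)$, with the restricted action. In particular open subgroups have Lie algebra $L$, and $L=0$ if and only if $G$ is finite.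

We put $\Lambda=2\Lambda_0$ and $U_i=\exp(2^i\Lambda)$ for $i\ge0$, and call $(\Lambda,U_i)$ a \emph{chart} of $G$. Then $[\Lambda,\Lambda]\subseteq16\Lambda_0=2^3\Lambda$. The extra factor $2$ gives the range $j\le2i+2$ in part (c) below, which Section~\ref{sec:index2} uses to its end.

\begin{lemma}\label{lem:chart}
Let $(\Lambda,U_i)$ be a chart of $G$.
\begin{enumerate}
\item[(a)] If $x\in U_i$ and $y\in U_j$, then $\log(xy)\equiv\log x+\log y\pmod{2^{i+j+2}\Lambda}$.
\item[(b)] The $U_i$ are open normal subgroups of $G$ and form a base of neighborhoods of $1$. The group $U_0$ is torsion-free, and $U_i$ is the set of $2^i$-th powers of elements of $U_0$.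
\item[(c)] For $i\le j\le2i+2$, $\log$ induces a $G$-equivariant isomorphism $U_i/U_j\cong2^i\Lambda/2^j\Lambda$.
\item[(d)] For $g\in G$ there are $j\ge0$ and $X\in\Lambda$ with $g^{2^j}=\exp X$. Then $gX=X$; if $tgt^{-1}=g^{-1}$, then $tX=-X$; and $X=0$ if and only if $g$ has finite order.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The term of degree $m$ of the Baker--Campbell--Hausdorff series is $2^{-(m-1)}$ times a $2$-integral combination of Lie monomials of degree $m$ \cite[Ch.~II, \S8.1]{Bou}, and for $m\ge2$ each monomial involves both variables. Evaluated at $2^iX$ and $2^jY$ with $X,Y\in\Lambda$, such a monomial lies in $2^{i+j+3(m-1)}\Lambda$. So the term of degree $m\ge2$ lies in $2^{i+j+2(m-1)}\Lambda\subseteq2^{i+j+2}\Lambda$.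

(b) By (a), $U_i$ is closed under products, and $(\exp X)^{-1}=\exp(-X)$. It is normal because $G$ preserves $\Lambda$. The rest follows from $\log(x^m)=m\log x$ and the fact that $\log$ is a homeomorphism.

(c) By (a), $\log\colon U_i\to2^i\Lambda/2^j\Lambda$ is a homomorphism when $j\le 2i+2$. It is onto, with kernel $U_j$.

(d) The group $G/U_0$ is a finite $2$-group, which gives $j$ and $X$. Conjugation by $g$ fixes $g^{2^j}$ and conjugation by $t$ inverts it. The last claim holds because $U_0$ is torsion-free.
\end{proof}

\subsection{Good modules and good groups}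

\begin{definition}
Let $\Gamma$ be a pro-$2$ group acting continuously and linearly on a finite-dimensional $\mathbb Q_2$-space $V$. The module $V$ is \emph{good} if no $g\in\Gamma$ has the eigenvalue $-1$ on $V$. An analytic pro-$2$ group $G$ is \emph{good} if $L(G)$ is a good $G$-module.
\end{definition}

Since $\Gamma$ is compact, $V$ contains a $\Gamma$-stable lattice. Subgroups of good groups are good, by part (a) of the next lemma and the description of $L(C)$. Finite $2$-groups are good, and so is $\mathbb Z_2^d$.

\begin{lemma}\label{lem:good}
Let $V$ be a good $\Gamma$-module and $\Lambda\subset V$ a $\Gamma$-stable lattice.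
\begin{enumerate}
\item[(a)] Submodules and quotients of $V$, and restrictions to subgroups of $\Gamma$, are good.
\item[(b)] If $g\in\Gamma$ acts on $V$ with finite order, it acts trivially.
\item[(c)] There is an integer $c\ge1$ with $2^c\Lambda\subseteq(1+g)\Lambda$ for all $g\in\Gamma$. We call such a $c$ a \emph{constant} for $\Lambda$.
\item[(d)] If $c$ is a constant for $\Lambda$, $j>c$, $g\in\Gamma$, $Y\in\Lambda$ and $(1+g)Y\in2^j\Lambda$, then $Y\in2\Lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Eigenvalues on a submodule or a quotient are eigenvalues on $V$. (b) The order is a power of $2$, since the image of $\Gamma$ is pro-$2$. If it is not $1$, a power of $g$ acts with order $2$ and has the eigenvalue $-1$. (c) The function $g\mapsto\det(1+g)$ is continuous and nowhere zero on the compact group $\Gamma$, so its valuation is bounded by some $c\geq1$. The adjugate of $1+g$ preserves $\Lambda$, so $\det(1+g)\Lambda\subseteq(1+g)\Lambda$. (d) We have $(1+g)Y\in2^{c+1}\Lambda\subseteq(1+g)(2\Lambda)$, and $1+g$ is injective.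
\end{proof}

Part (c) is the general form of the bound on the valuation of $1+3^s$ in Example~\ref{ex:six}.

\begin{proposition}\label{prop:analytic}
Let $G$ be a finitely generated pro-$2$ group with $r(G)<\infty$. Then $G$ is analytic and good.
\end{proposition}

\begin{proof}
Involutions are real, so a bound on $r$ bounds the rank of elementary abelian normal sections. From this we produce an open powerful subgroup.

Let $N\trianglelefteq G$ be open and $m=d(N)$. In the finite $2$-group $G/\Phi(N)$ choose normal subgroups $1=A_0<A_1<\dots<A_m=N/\Phi(N)$ with factors of order $2$. The sets $A_i\setminus A_{i-1}$ are nonempty, closed under conjugation and consist of involutions, so together with the identity they give $r(G)\ge m+1$. Thus $d(N)\le b:=r(G)-1$ for every open normal subgroup $N$.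

Let $R$ be the intersection of the kernels of all homomorphisms $G\to GL_b(\mathbb F_2)$, and let $W=R^2$. Both are open and normal. As $d(W)\le b$, the action of $G$ on $W/\Phi(W)$ gives such a homomorphism, so $[W,R]\le W^2$. We claim that $[W,W]\le W^4$. It is enough to prove this in each finite quotient of $G$, where we keep the notation; the relations $W=R^2$ and $[W,R]\le W^2$ persist. Suppose the claim fails. Factor out $W^4$, and then a normal subgroup of $G$ of index $2$ in $[W,W]$. Now $W^4=1$, and $[W,W]$ has order $2$, hence is central. For $x,y\in W$ we get $[x^2,y]=[x,y]^2=1$, so $W^2$ is central in $W$. It is generated by elements $x^2$ of order at most $2$, so it is elementary abelian. Let $x\in W$, $v\in R$, and write $v^{-1}xv=xw$ with $w\in W^2$. Then $v^{-1}x^2v=x^2w^2=x^2$, so $R$ centralizes $W^2$, and therefore $v^{-2}xv^2=v^{-1}(xw)v=xw^2=x$. So $W=R^2$ centralizes $W$, contrary to $[W,W]\neq1$. Hence $W$ is an open finitely generated powerful subgroup, and $G$ is analytic.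

Take a chart and suppose that $gX=-X$ with $X\ne0$; scale so that $X\in\Lambda\setminus2\Lambda$. Then $g$ inverts $x_i=\exp(2^iX)\in U_i\setminus U_{i+1}$ for every $i\ge0$. In $G/U_m$ the elements $x_0,\dots,x_{m-1},1$ are real and pairwise non-conjugate, so $r(G)\ge m+1$ for all $m$, a contradiction.
\end{proof}

\section{Limits of finite $2$-groups}\label{sec:limit}

A compactness argument turns an infinite family of $d$-generated groups with $k$ real classes into an infinite pro-$2$ group $G$ with $r(G)\le k$. An inequality says nothing about parity, so we must show that nothing is lost in the limit. A member $Q$ of the family agrees with $G$ only down to a fixed depth. Real classes tend to lie at the bottom of $Q$ (in $C_{2^n}$ the nontrivial one is the involution), where we have no direct information. Real characters live at the top (in $C_{2^n}$ they factor through $C_2$). So we count characters, and show that they all factor through the quotient that $Q$ shares with $G$. The link between the bottom of $Q$ and the known layers is the power map of a powerful subgroup.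

We recall what is needed. The lower $2$-series of a finite $2$-group $X$ is $P_1(X)=X$, $P_{i+1}(X)=P_i(X)^2[P_i(X),X]$; it satisfies $[P_i(X),P_j(X)]\le P_{i+j}(X)$. If $X$ is powerful, then $P_{j+1}(X)=X^{2^j}=\{x^{2^j}:x\in X\}$ \cite[2.7]{DDMS}. Hall's collection formula states that in any group $x^Ny^N=(xy)^Nc_2^{\binom N2}c_3^{\binom N3}\cdots c_N^{\binom NN}$ with $c_l$ in the $l$-th term $\gamma_l(\langle x,y\rangle)$ of the lower central series.

\begin{proposition}\label{prop:limit}
If infinitely many pairwise non-isomorphic $d$-generated finite $2$-groups have exactly $k$ real classes, then there is an infinite $d$-generated pro-$2$ group $G$ with $r(G)=k$.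
\end{proposition}

\begin{proof}
\emph{The limit.} Let $\mathcal F$ be the free pro-$2$ group of rank $d$ and let $N_1,N_2,\dots$ be distinct open normal subgroups with $r(\mathcal F/N_i)=k$. There are countably many open normal subgroups $M$ of $\mathcal F$, and for each there are finitely many possibilities for $N_iM$. By a diagonal argument we pass to a subsequence such that, for each $M$, the group $N_iM$ is eventually equal to a fixed group $N_M$. For $M'\le M$ we have $N_{M'}M=N_M$. Put $N=\bigcap_MN_M$. Then $NM=N_M$: for $x\in N_M$ the closed sets $xM\cap N_{M'}$ with $M'\le M$ are nonempty and directed downward, so they have a common point, which lies in $xM\cap N$. If $N$ were open, then $M=\Phi(N)$ would give $N_i\Phi(N)=N$, hence $N_i=N$, for all large $i$, although the $N_i$ are distinct. So $G=\mathcal F/N$ is infinite. For each $M$ and large $i$ we have $r(\mathcal F/NM)=r(\mathcal F/N_iM)\le k$, so $r(G)\le k$. By Proposition~\ref{prop:analytic}, $G$ is analytic and good.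

\emph{A powerful subgroup of $\mathcal F/N_i$.} Take a chart $(\Lambda,U_j)$ of $G$, a constant $c$ for $\Lambda$, and put $a=c+1$. Let $\tilde U_j$ be the preimage of $U_j$ in $\mathcal F$ and let $M=\Phi(\tilde U_{2a})$. Fix $i$ with $N_iM=NM$; then $N_i\le\tilde U_{2a}$. By Lemma~\ref{lem:chart}(b), $\tilde U_j=\tilde U_0^{2^j}N$ for all $j$. Hence $\tilde U_{2a}=\tilde U_0^{2^{2a}}NM=\tilde U_0^{2^{2a}}N_i\Phi(\tilde U_{2a})$, and so $\tilde U_{2a}=\tilde U_0^{2^{2a}}N_i$. For $j\le2a$ it follows that
\[
\tilde U_j=\tilde U_0^{2^j}N\le\tilde U_0^{2^j}\tilde U_{2a}=\tilde U_0^{2^j}N_i\le\tilde U_j .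
\]
Put $Q=\mathcal F/N_i$ and $S=\tilde U_0/N_i\trianglelefteq Q$. Then $S^{2^j}=\tilde U_j/N_i$ for $j\le2a$. By Lemma~\ref{lem:chart}(c), $S/S^4\cong U_0/U_2$ is abelian, so $S$ is powerful. Moreover $Q/S^{2^{2a}}\cong G/U_{2a}$, and $S^{2^a}/S^{2^{2a}}\cong U_a/U_{2a}\cong\Lambda/2^a\Lambda$ as $\mathcal F$-modules.

\emph{Every real-valued irreducible character $\chi$ of $Q$ has $S^{2^{2a}}$ in its kernel.} Let $\bar S$ be the image of $S$ in $\bar Q=Q/\ker\chi$; it is powerful. Let $m$ be minimal with $\bar S^{2^m}=1$, and suppose that $m>2a$. Put $t=m-2a$ and $B=\bar S^{2^a}=P_{a+1}(\bar S)$. We show that $b\mapsto b^{2^t}$ is a homomorphism on $B$. We have $\gamma_l(B)\le P_{l(a+1)}(\bar S)$, so each element $c_l\in\gamma_l(B)$ is a $2^{l(a+1)-1}$-th power in $\bar S$. From $l\binom{2^t}{l}=2^t\binom{2^t-1}{l-1}$ we see that $2^{t-v_2(l)}$ divides $\binom{2^t}{l}$ for $1\le l\le 2^t$. For $l\ge2$,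
\[
l(a+1)-1+t-v_2(l)=la+t+\bigl(l-1-v_2(l)\bigr)\ge2a+t=m .
\]
So all correction terms in Hall's formula with $N=2^t$ are trivial, as required. This homomorphism kills $\bar S^{2^{2a}}$, whose elements are $2^{2a}$-th powers, and its image is the set of $2^{a+t}$-th powers, that is, the normal subgroup $A=\bar S^{2^{m-a}}$. It commutes with conjugation. Composing,
\[
\varphi\colon\ \Lambda/2^a\Lambda\cong S^{2^a}/S^{2^{2a}}\longrightarrow B/\bar S^{2^{2a}}\longrightarrow A
\]
is an $\mathcal F$-equivariant surjective homomorphism. In particular $A$ is abelian, and $\varphi(2^{a-1}\Lambda)=A^{2^{a-1}}=\bar S^{2^{m-1}}\ne1$.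

As $\chi$ is faithful on $\bar Q$, some linear constituent $\lambda$ of the restriction $\chi_A$ is nontrivial on $A^{2^{a-1}}$. As $\chi$ is real-valued, $\bar\lambda$ is also a constituent, and by Clifford's theorem it is conjugate to $\lambda$: there is $g\in\mathcal F$ with $\lambda(gyg^{-1})\lambda(y)=1$ for all $y\in A$. So $\lambda\circ\varphi$ is trivial on $(1+g)\Lambda$, which contains $2^c\Lambda=2^{a-1}\Lambda$ because $G$ is good. Thus $\lambda$ is trivial on $A^{2^{a-1}}$, a contradiction. Hence $m\le2a$.

Counting real-valued characters, we obtain $k=r(Q)=r(Q/S^{2^{2a}})=r(G/U_{2a})\le r(G)\le k$.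
\end{proof}

\section{Counting real orbits}\label{sec:orbits}

To compare $r(G)$ with counts on pieces of the Lie algebra, we abstract the two structures that define a real class: an action and an inversion.

\begin{definition}
Let $\Gamma$ be a profinite group. A \emph{real $\Gamma$-set} is a set $X$ with an action of $\Gamma$ with open stabilizers and a map $\iota\colon X\to X$ that commutes with $\Gamma$ and has $\iota^2=1$. An orbit $O$ is \emph{real} if $\iota O=O$. The union of the real orbits is $X^{\mathrm{re}}=\{x:\iota x\in\Gamma x\}$. We call $X$ \emph{tame} if $X^{\mathrm{re}}$ is finite, and then $\rho(\Gamma,X)$ denotes the number of real orbits.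
\end{definition}

A tame $\Gamma$-set is tame for every subgroup of $\Gamma$, since $X^{\mathrm{re}}$ can only shrink. A product $X\times Y$ of tame sets, with diagonal action and diagonal $\iota$, is tame because $(X\times Y)^{\mathrm{re}}\subseteq X^{\mathrm{re}}\times Y^{\mathrm{re}}$.

\begin{lemma}\label{lem:orbits}
Let $X$ and $Y$ be tame real $\Gamma$-sets.
\begin{enumerate}
\item[(a)] $\rho(\Gamma,X)=\int_\Gamma|\{x\in X:gx=\iota x\}|\,dg$, for the Haar measure of total mass $1$.
\item[(b)] $\rho(\Gamma,X\times Y)\equiv\sum_x\rho(\Gamma_x,Y)\pmod2$, where $x$ runs over representatives of the real orbits in $X$ and $\Gamma_x$ is the stabilizer of $x$.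
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $x\in X^{\mathrm{re}}$ the set $\{g:gx=\iota x\}$ is a coset of $\Gamma_x$, of measure $1/|\Gamma x|$; for other $x$ it is empty. So the integral is $\sum_{x\in X^{\mathrm{re}}}1/|\Gamma x|$, and each real orbit contributes $1$.

(b) A real orbit in $X\times Y$ lies over a real orbit $\Gamma x$ in $X$. Fix $x$ and choose $t\in\Gamma$ with $tx=\iota x$. Then $t\Gamma_xt^{-1}=\Gamma_{\iota x}=\Gamma_x$, and $t^2x=t\iota x=\iota tx=x$. Let $\Omega$ be the set of $\Gamma_x$-orbits on $Y$. Then $t$ and $\iota$ induce commuting permutations of $\Omega$ with squares $1$. The $\Gamma$-orbits in $\Gamma x\times Y$ correspond to $\Omega$, the orbit of $(x,y)$ to $\Gamma_xy$. Since $\iota(x,y)=t(x,t^{-1}\iota y)$, the real ones correspond to the fixed point set $\Omega^{t\iota}$, while $\rho(\Gamma_x,Y)=|\Omega^\iota|$. Both $\Omega^{t\iota}$ and $\Omega^\iota$ consist of orbits contained in $Y^{\mathrm{re}}$, so they are finite. Both are stable under $t$, and the points fixed by $t$ in them are the same: $\Omega^{t\iota}\cap\Omega^t=\Omega^\iota\cap\Omega^t$. The points moved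 by $t$ come in pairs, so $|\Omega^{t\iota}|\equiv|\Omega^\iota|\pmod2$.
\end{proof}

Now let $\Gamma$ be pro-$2$, let $V$ be a good $\Gamma$-module, $\Lambda$ a stable lattice and $c$ a constant for $\Lambda$. We regard $V/\Lambda$ as a real $\Gamma$-set with $\iota=-1$. The solutions of $gx=-x$ form the group $(1+g)^{-1}\Lambda/\Lambda$, which lies in $2^{-c}\Lambda/\Lambda$ and has order $|\Lambda/(1+g)\Lambda|=|\det(1+g|V)|_2^{-1}$. So $V/\Lambda$ is tame, and for a finite real $\Gamma$-set $X$ Lemma~\ref{lem:orbits}(a) gives
\begin{equation}\label{eq:integral}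
\rho(\Gamma,X\times V/\Lambda)=\int_\Gamma|\{x\in X:gx=\iota x\}|\cdot|\det(1+g|V)|_2^{-1}\,dg .
\end{equation}
The right side does not involve $\Lambda$. We denote this number by $\rho(\Gamma,X\times V)$, and by $\rho(\Gamma,V)$ if $X$ is a point. Determinants are multiplicative along filtrations, so it does not change when $V$ is replaced by the direct sum of the factors of a filtration by submodules. All real orbits lie in $X\times2^{-c}\Lambda/\Lambda$, and $2^{-m}\Lambda/\Lambda\cong\Lambda/2^m\Lambda$, so
\begin{equation}\label{eq:level}
\rho(\Gamma,X\times\Lambda/2^m\Lambda)=\rho(\Gamma,X\times V)\qquad\text{for } m\ge c .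
\end{equation}

\begin{corollary}\label{cor:subquot}
Let $X$ be a finite real $\Gamma$-set, $V$ a good $\Gamma$-module and $W$ a subquotient of $V$. If $\rho(\Gamma,X\times V)$ is odd, then $\rho(\Delta,W)$ is odd for some open subgroup $\Delta\le\Gamma$.
\end{corollary}

\begin{proof}
The module $W$ is a factor of a filtration of $V$; let $V'$ be the direct sum of the other factors. With stable lattices $\Lambda'\subset V'$ and $\Lambda_W\subset W$, the number $\rho(\Gamma,(X\times V'/\Lambda')\times W/\Lambda_W)=\rho(\Gamma,X\times V)$ is odd. By Lemma~\ref{lem:orbits}(b), $\rho(\Gamma_x,W/\Lambda_W)$ is odd for some $x\in X\times V'/\Lambda'$. Take $\Delta=\Gamma_x$.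
\end{proof}

The next theorem linearizes $r(G)$. In a deep quotient $G/U_{2m}$ of a good group, a real element is first shown by compactness to be close to a torsion element, and then, one layer at a time, to lie in the range where $\log$ is a homomorphism.

\begin{theorem}\label{thm:count}
Let $G$ be a good group. The elements of finite order form a finite normal subgroup $F$, and $r(G)=\rho(G,F\times L(G))<\infty$, where $G$ acts on $F$ by conjugation and $\iota$ is inversion on $F$. In particular $r(G)=\rho(G,L(G))$ if $G$ is torsion-free.
\end{theorem}

\begin{proof}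
Take a chart and a constant $c$ for $\Lambda$. An element of finite order acts trivially on $L=L(G)$ by Lemma~\ref{lem:good}(b), so it lies in $\Delta=C_G(U_0)$. The subgroup $\Delta\cap U_0$ is central and of finite index in $\Delta$, so the derived group $\Delta'$ is finite by Schur's theorem. Hence the set $F$ of elements of finite order is the preimage of the torsion subgroup of the abelian group $\Delta/\Delta'$, and so is a subgroup. It is normal, commutes with $U_0$, and is finite because $F\cap U_0=1$.

If $gxg^{-1}=x^{-1}$ in $G$, then $x\in F$, by Lemma~\ref{lem:chart}(d) and goodness. Put $j_0=c+1$. The compact sets $\{(g,x)\in G\times G:gxg^{-1}x\in U_{2m}\}$ decrease with $m$, and their intersection lies in $G\times F$. So there is $m_0$ such that for $m\ge m_0$ they lie in the open set $G\times FU_{j_0}$.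

Let $m\ge m_0$ and $gxg^{-1}x\in U_{2m}$, and write $x=ay$ with $a\in F$, $y\in U_{j_0}$. Suppose that $y\notin U_m$, and let $j$ be maximal with $y\in U_j$, so that $j_0\le j<m$. As $F$ commutes with $U_0$, we have $gxg^{-1}x=(gag^{-1}a)(gyg^{-1}y)$. Hence $gag^{-1}a\in F\cap U_0=1$ and $gyg^{-1}y\in U_{2m}\le U_{2j}$. With $\log y=2^jY$, Lemma~\ref{lem:chart}(c) gives $(1+g)Y\in2^j\Lambda$, and Lemma~\ref{lem:good}(d) gives $Y\in2\Lambda$. Then $y\in U_{j+1}$, a contradiction.

So all real elements of $G/U_{2m}$ lie in $FU_m/U_{2m}\cong F\times U_m/U_{2m}\cong F\times\Lambda/2^m\Lambda$. These isomorphisms are $G$-equivariant and carry inversion to $\iota$. By \eqref{eq:level}, $r(G/U_{2m})=\rho(G,F\times L)$ for $m\ge\max(m_0,c)$. Every open normal subgroup contains such a $U_{2m}$, so by \eqref{eq:mono} this number is $r(G)$.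
\end{proof}

\begin{example}\label{ex:sixagain}
The groups of Example~\ref{ex:six} have the inverse limit $G_\infty=\mathbb Z_2\rtimes\mathbb Z_2$, the torsion-free group of matrices $\left(\begin{smallmatrix}3^s&a\\0&1\end{smallmatrix}\right)$ with $a,s\in\mathbb Z_2$. Its Lie algebra has a stable line on which such a matrix acts by $3^s$, with trivial action on the quotient line. So $\det(1+g)=2(1+3^s)$, and \eqref{eq:integral} gives $r(G_\infty)=\frac12\cdot4+\frac12\cdot8=6$. For the quotient line $W$, every open $\Delta$ has $\rho(\Delta,W)=2$, so Corollary~\ref{cor:subquot} shows without further computation that $r(G_\infty)$ is even.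
\end{example}

\section{Subgroups of index two}\label{sec:index2}

Corollary~\ref{cor:subquot} yields an odd count only for an open subgroup over which we have no control. The following congruence restores control: a torsion-free good group with odd $r$ cannot have index $2$ in a pro-$2$ group unless an involution appears.

\begin{proposition}\label{prop:index2}
Let $H'$ be a pro-$2$ group and $H$ an open subgroup of index $2$ that is torsion-free and good. Then $H'\setminus H$ contains finitely many $H$-classes of involutions, with representatives $\sigma_1,\dots,\sigma_l$ (possibly $l=0$). Each $C_H(\sigma_i)$ is torsion-free and good with Lie algebra $L(H)^{\sigma_i}$, and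
\[
r(H)\equiv\sum_{i=1}^lr(C_H(\sigma_i))\pmod2 .
\]
In particular, if $r(H)$ is odd, there is an involution $\sigma\in H'\setminus H$ with $r(C_H(\sigma))$ odd.
\end{proposition}

\begin{example}
Let $H\cong\mathbb Z_2$, so $r(H)=2$. If $H'=\mathbb Z_2$ and $H=2\mathbb Z_2$, there is no involution and the sum is $0$. If $H'=H\rtimes\langle\sigma\rangle$ with $\sigma$ inverting $H$, all elements $\sigma h$ are involutions, conjugation by $h_0\in H$ replaces $h$ by $h-2h_0$, and there are two classes with trivial centralizers; the sum is $1+1$. If $H'=H\times\langle\sigma\rangle$, the sum is $r(H)=2$. In the last case the coset $\sigma H/2^n H$ contains two elements equal to their inverses, $\sigma$ and $\sigma\cdot2^{n-1}$, and only the first is the image of an involution of $H'$. This is why an involution contributes $r(C_H(\sigma))$ and not $1$.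
\end{example}

\begin{proof}[Proof of Proposition~\ref{prop:index2}]
The group $H'$ is analytic. Take a chart $(\Lambda,U_i)$ of $H'$ with $U_0\le H$, and put $L=L(H)=L(H')$. For an involution $\sigma\in H'\setminus H$ let $C=C_H(\sigma)$. Then $C\cap U_0=\exp(\Lambda\cap L^\sigma)$, so $L(C)=L^\sigma$, and $C$ is torsion-free and good as a subgroup of $H$.

\emph{Step 1: nearby involutions are conjugate.} We claim:
\begin{quote}
$(\star)$ If $\sigma$ and $\sigma y$ are involutions in $H'\setminus H$ and $y\in U_j$ with $j\ge1$, then $\sigma y=u^{-1}\sigma u$ for some $u\in U_{j-1}$ with $\sigma u\sigma=u^{-1}$.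
\end{quote}
Indeed, $(\sigma y)^2=1$ means $\sigma y\sigma=y^{-1}$. The element $u=\exp(\frac12\log y)\in U_{j-1}$ has $\sigma u\sigma=u^{-1}$, and $u^{-1}\sigma u=\sigma(\sigma u^{-1}\sigma)u=\sigma u^2=\sigma y$. So involutions of $H'\setminus H$ in one coset of $U_1$ are $H$-conjugate, and there are finitely many classes.

\emph{Step 2: conjugation near an involution.} Fix $\sigma$ and $C$ as above. Let $L^-$ be the $(-1)$-eigenspace of $\sigma$, $\Lambda^-=\Lambda\cap L^-$ and $\Lambda^\sharp=\Lambda/\Lambda^-$, and write $Y^\sharp$ for the image of $Y\in\Lambda$. Conjugation by $u$ as in $(\star)$ moves $\sigma$ in the direction of $L^-$, so this direction should be factored out. Then $\Lambda^\sharp$ is a $C$-stable lattice in $L/L^-\cong L^\sigma$, a good $C$-module. We claim: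
\begin{quote}
$(\star\star)$ Let $j\ge1$, $y=\exp(2^jY)$, $y'=\exp(2^jY')$ with $Y,Y'\in\Lambda$. There is $t\in H$ with $t\sigma yt^{-1}\in\sigma y'U_{2j}$ if and only if there is $s\in C$ with $Y'^\sharp\equiv sY^\sharp\pmod{2^j\Lambda^\sharp}$. Moreover $(\sigma y)^{-1}=\sigma\exp(2^jY'')$ with $Y''^\sharp=-Y^\sharp$.
\end{quote}
For $s\in C$ and $u=\exp(2^{j-1}Z)$ with $Z\in\Lambda^-$ we have $u^{-1}\sigma=\sigma u$, so $t=u^{-1}s$ satisfies
\[
t\sigma yt^{-1}=u^{-1}\sigma(sys^{-1})u=\sigma\cdot u\,(sys^{-1})\,u .
\]
Lemma~\ref{lem:chart}(c) applies to $U_{j-1}/U_{2j}$, as $2j=2(j-1)+2$, and gives $\log(u\,sys^{-1}u)\equiv2^j(sY+Z)\pmod{2^{2j}\Lambda}$. So for $t$ of this form, $t\sigma yt^{-1}\in\sigma y'U_{2j}$ if and only if $Y'\equiv sY+Z\pmod{2^j\Lambda}$. This proves the ``if'' part. Conversely, if $t\sigma yt^{-1}\in\sigma y'U_{2j}$, then $t\sigma t^{-1}\in\sigma U_j$, so $t\sigma t^{-1}=u^{-1}\sigma u$ with $u$ as in $(\star)$. Then $u=\exp(2^{j-1}Z)$ with $Z\in\Lambda^-$, and $s=ut$ lies in $C$, so $t$ has the form above. Finally $(\sigma y)^{-1}=\sigma(\sigma y^{-1}\sigma)$, so $Y''=-\sigma Y$, and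 $\sigma Y-Y\in\Lambda^-$.

\emph{Step 3: transfer of the parity to the outer coset.} Write $\bar H=H/U_{2m}$, $\bar H'=H'/U_{2m}$. For large $m$ we have $r(H)=r(\bar H)$, because $r(H)$ is finite by Theorem~\ref{thm:count}, and $r(\bar H)$ is congruent to the number of classes of $\bar H$. The group $H'/H$ of order $2$ permutes these classes, so their number is congruent to the number $\alpha$ of $H'$-invariant classes. Let $\beta$ be the number of orbits of $\bar H$ acting by conjugation on $\bar H'\setminus\bar H$. Count the commuting pairs $(x,w)\in\bar H\times(\bar H'\setminus\bar H)$. The class of $x$ is $H'$-invariant if and only if some $w$ centralizes $x$ (if $w_0xw_0^{-1}=hxh^{-1}$, take $w=h^{-1}w_0$), and then these $w$ form a coset of $C_{\bar H}(x)$. So the number of pairs is $|\bar H|\alpha$. It is also $\sum_w|C_{\bar H}(w)|=|\bar H|\beta$. Thus $\alpha=\beta$. Inversion permutes the $\beta$ orbits with square $1$. Hence $r(H)$ is congruent modulo $2$ to the number of inverse-closed $\bar H$-orbits on $\bar H'\setminus\bar H$.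

\emph{Step 4: for large $m$, every inverse-closed orbit meets some $\sigma_iU_m/U_{2m}$.} Let $C_i$, $\Lambda_i^\sharp$ be the objects of Step 2 for $\sigma_i$, let $c_i$ be a constant for $\Lambda_i^\sharp$, and let $j_0\ge1$ exceed all $c_i$. If $t\in H$, $w\in H'\setminus H$ and $twt^{-1}=w^{-1}$, then $w$ has finite order by Lemma~\ref{lem:chart}(d), since $H$ is good, and $w^2=1$, since $w^2\in H$ and $H$ is torsion-free. So the compact sets $\{(t,w)\in H\times(H'\setminus H):twt^{-1}w\in U_{2m}\}$ decrease to a set in which every $w$ is an involution. The set $\bigcup_{i}\bigcup_{h\in H}h\sigma_iU_{j_0}h^{-1}$ is open and contains all involutions of $H'\setminus H$. So for large $m$ every inverse-closed orbit $O$ contains the image of an element $\sigma_iy$ with $y\in U_{j_0}$. Suppose that no such element has $y\in U_m$, and choose one with $y\in U_j$ and $j$ as large as possible, so $j_0\le j<m$. Write $\log y=2^jY$. Since $\sigma_iy$ is $H$-conjugate to its inverse modulo $U_{2m}\le U_{2j}$, $(\star\star)$ gives $s\in C_i$ with $(1+s)Y^\sharp\in2^j\Lambda_i^\sharp$. By Lemma~\ref{lem:good}(d), $Y^\sharp=(2Y_1)^\sharp$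 with $Y_1\in\Lambda$. By the ``if'' part of $(\star\star)$ with $s=1$, some $H$-conjugate of $\sigma_iy$ lies in $\sigma_i\exp(2^{j+1}Y_1)U_{2j}\subseteq\sigma_iU_{j+1}$. Its image lies in $O$, contrary to the choice of $j$.

\emph{Step 5: the count.} If one orbit meets $\sigma_iU_m/U_{2m}$ and $\sigma_{i'}U_m/U_{2m}$, then $h\sigma_ih^{-1}\in\sigma_{i'}U_m$ for some $h\in H$, and $i=i'$ by $(\star)$. By $(\star\star)$ with $j=m$, the orbits that meet $\sigma_iU_m/U_{2m}$ correspond to the $C_i$-orbits on $\Lambda_i^\sharp/2^m\Lambda_i^\sharp$, and inversion corresponds to $-1$. So the number of inverse-closed ones is $\rho(C_i,\Lambda_i^\sharp/2^m\Lambda_i^\sharp)$, which for $m\ge c_i$ equals $\rho(C_i,L^{\sigma_i})=r(C_i)$ by \eqref{eq:level} and Theorem~\ref{thm:count}. Summing over $i$ gives the congruence.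
\end{proof}

With Lemma~\ref{lem:climb} we obtain the form that is used most often.

\begin{corollary}\label{cor:involution}
Let $H$ be an open subgroup of a pro-$2$ group $S$ that has no involution. If $H$ is good and $r(H)$ is odd, then $H=S$.
\end{corollary}

\section{Reduction to a simple Lie algebra}\label{sec:simple}

Let $\mathfrak s$ be a simple Lie algebra over $\mathbb Q_2$, and let $\operatorname{Aut}(\mathfrak s)$ be the group of its $\mathbb Q_2$-linear automorphisms. This is a closed subgroup of $GL(\mathfrak s)$ and a $2$-adic Lie group with Lie algebra $\operatorname{Der}\mathfrak s=\operatorname{ad}\mathfrak s$. Since $h\circ\operatorname{ad}x\circ h^{-1}=\operatorname{ad}(hx)$, a compact open pro-$2$ subgroup $H$ is analytic with $L(H)\cong\mathfrak s$ as an $H$-module. If $H$ is good, it is torsion-free, by Lemma~\ref{lem:good}(b) and faithfulness.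

\begin{proposition}\label{prop:simple}
Let $G$ be a good group with $r(G)$ odd and $L=L(G)\ne0$. Then $L=[L,L]$, so $\bar L=L/\operatorname{Rad}L$ is a nonzero semisimple Lie algebra. The group $G$ stabilizes every simple ideal $\mathfrak s$ of $\bar L$. The image $H$ of $G$ in $\operatorname{Aut}(\mathfrak s)$ is open, torsion-free and good, and $r(H)$ is odd.
\end{proposition}

\begin{proof}
By Theorem~\ref{thm:count}, $\rho(G,F\times L)$ is odd, so Corollary~\ref{cor:subquot} applies to every subquotient of $L$. Take a chart of $G$.

\emph{$L$ is perfect.} As $\operatorname{Ad}(\exp X)=\exp(\operatorname{ad}X)$, the group $U_0$ acts trivially on $V_1=L/[L,L]$. So every element of $G$ acts on the good module $V_1$ with finite order, hence trivially. Then \eqref{eq:integral} gives $\rho(\Delta,V_1)=|\det(2|V_1)|_2^{-1}=2^{\dim V_1}$ for all open $\Delta\le G$. One of these numbers is odd, so $V_1=0$. A nonzero perfect Lie algebra is not solvable, so $\bar L\ne0$.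

\emph{Simple ideals are stable.} The group $G$ permutes the finitely many simple ideals of $\bar L$ through a finite $2$-group. If it moves one, some $g$ has a cycle of length $2^l>1$, and $h=g^{2^{l-1}}$ interchanges two simple ideals $\mathfrak s_1\ne\mathfrak s_2$. Put $M=\mathfrak s_1\oplus\mathfrak s_2$. Write $h^{2^j}=\exp X$ with $hX=X$, as in Lemma~\ref{lem:chart}(d), and let $X_M$ be the image of $X$ under $L\to\bar L\to M$, where the second map is the projection along the other simple ideals. This map is $h$-equivariant, so $hX_M=X_M$, and $h^{2^j}$ acts on $M$ as $\exp(\operatorname{ad}X_M)$. If $X_M=0$, then $h$ acts on $M$ with finite order, hence trivially by Lemma~\ref{lem:good}(b) for the group $\langle h\rangle$; this is false. So $X_M=x_1+x_2\ne0$ with $x_i\in\mathfrak s_i$, and $hx_1=x_2$, $hx_2=x_1$. Then $x_1-x_2\ne0$ is an eigenvector of $h$ for $-1$ in the good module $\bar L$, a contradiction.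

\emph{The image $H$.} Let $\bar\Lambda$ be the image of $\Lambda$ in $\mathfrak s$, a lattice. The group $H$ is pro-$2$ and contains $\exp(\operatorname{ad}\bar\Lambda)$, the image of $U_0$, which is a neighborhood of $1$ in $\operatorname{Aut}(\mathfrak s)$. So $H$ is open. It is good because $\mathfrak s$ is a subquotient of $L$, and hence torsion-free. By Corollary~\ref{cor:subquot} there is an open $\Delta\le G$ with $\rho(\Delta,\mathfrak s)$ odd. Its image $\bar\Delta$ is open in $H$ and has the same orbits, so $r(\bar\Delta)=\rho(\bar\Delta,\mathfrak s)=\rho(\Delta,\mathfrak s)$ is odd by Theorem~\ref{thm:count}. By Corollary~\ref{cor:involution}, $\bar\Delta=H$.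
\end{proof}

A simple Lie algebra over $\mathbb Q_2$ need not stay simple over the algebraic closure. The \emph{centroid} of $\mathfrak s$ is the ring of linear maps $\gamma\colon\mathfrak s\to\mathfrak s$ with $\gamma[x,y]=[\gamma x,y]=[x,\gamma y]$. It is a field $K$, finite over $\mathbb Q_2$, and $\mathfrak s$ is \emph{absolutely simple} over $K$, which means that $\mathfrak s\otimes_K\bar K$ is simple. The group $\operatorname{Aut}(\mathfrak s)$ acts on $K$ by $\gamma\mapsto h\gamma h^{-1}$, and the kernel $\operatorname{Aut}_K(\mathfrak s)$ is closed of finite index, hence open.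

\begin{lemma}\label{lem:centroid}
Let $K_0$ be a finite extension of $\mathbb Q_2$ and $\mathfrak t$ a finite-dimensional Lie algebra over $K_0$.
\begin{enumerate}
\item[(a)] If $\mathfrak t$ is semisimple over $\mathbb Q_2$, every $\mathbb Q_2$-ideal of $\mathfrak t$ is a $K_0$-subspace.
\item[(b)] If $\mathfrak t$ is absolutely simple over $K_0$, then it is simple over $\mathbb Q_2$, with centroid $K_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An ideal $I$ satisfies $I=[I,\mathfrak t]$, so $K_0I=[I,K_0\mathfrak t]=I$. (b) The Killing form over $\mathbb Q_2$ is the trace from $K_0$ to $\mathbb Q_2$ of the Killing form over $K_0$, so it is nondegenerate, and $\mathfrak t$ is simple over $\mathbb Q_2$ by (a). Its centroid $Z$ contains $K_0$, and $\mathfrak t\otimes_{K_0}\bar K_0=\mathfrak t\otimes_Z(Z\otimes_{K_0}\bar K_0)$ is a direct sum of $[Z:K_0]$ nonzero ideals. So $Z=K_0$.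
\end{proof}

\section{The groups $Q_D$}\label{sec:QD}

Let $K$, $q=2^f$ and $D$ be as in the introduction, with degree $n\ge2$. We recall the standard facts. The reduced norm $\operatorname{Nrd}$ and reduced trace $\operatorname{trd}$ are the determinant and trace under an isomorphism $D\otimes_K\bar K\cong M_n(\bar K)$; they take values in $K$. Let $v_K$ be the valuation of $K$ with value group $\mathbb Z$. Then $v_D=v_K\circ\operatorname{Nrd}$ is a valuation of $D$ with value group $\mathbb Z$, $v_D(K^*)=n\mathbb Z$, $O_D=\{v_D\ge0\}$, $P_D^j=\{v_D\ge j\}$, and $O_D/P_D\cong\mathbb F_{q^n}$. The algebra $D$ contains an unramified extension $E$ of $K$ of degree $n$, and for a given uniformizer $\varpi$ of $K$ there are a generator $\tau$ of $\operatorname{Gal}(E/K)$ and $\pi\in D$ with $\pi^n=\varpi$ and $\pi a\pi^{-1}=\tau(a)$ for $a\in E$. The degree over $K$ of a subfield containing $K$ divides $n$. The class of $D$ in the Brauer group $\operatorname{Br}(K)$ has order $n$, and $D$ remains a division algebra after a base change of degree prime to $n$.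

Let $\mathfrak{sl}_1(D)$ be the Lie algebra of elements of reduced trace $0$. Then $D=K\oplus\mathfrak{sl}_1(D)$ and $\mathfrak{sl}_1(D)\otimes_K\bar K\cong\mathfrak{sl}_n(\bar K)$, so by Lemma~\ref{lem:centroid}(b) it is simple over $\mathbb Q_2$ with centroid $K$. The group $D^*/K^*$ acts on it faithfully by conjugation. The group $1+P_D$ is pro-$2$, since $(1+P_D^j)/(1+P_D^{j+1})\cong P_D^j/P_D^{j+1}\cong\mathbb F_{q^n}$, and $(1+P_D)\cap K^*=1+P_K$, so $Q_D$ is the image of $1+P_D$ in $D^*/K^*$.

\begin{lemma}\label{lem:autD}
\begin{enumerate}
\item[(a)] The group $D^*/K^*$ is compact and has index at most $2$ in $\operatorname{Aut}_K(\mathfrak{sl}_1(D))$.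
\item[(b)] If $n\ge3$ is odd, then $\operatorname{Aut}_K(\mathfrak{sl}_1(D))=D^*/K^*$, the group $Q_D$ is open and contains every pro-$2$ subgroup of $D^*/K^*$, and $Q_D$ has no involution.
\end{enumerate}
\end{lemma}

\begin{proof}
The subgroup $Q_D$ is normal in $D^*/K^*$. The quotient $D^*/K^*O_D^*$ has order $n$, and $K^*O_D^*/K^*(1+P_D)\cong O_D^*/O_K^*(1+P_D)\cong\mathbb F_{q^n}^*/\mathbb F_q^*$ has odd order. So $Q_D$ has finite index, $D^*/K^*$ is compact, and the index is odd if $n$ is odd.

Let $\phi\in\operatorname{Aut}_K(\mathfrak{sl}_1(D))$. Every automorphism of $\mathfrak{sl}_n(\bar K)$ has the form $x\mapsto gxg^{-1}$ or $x\mapsto-gx^{\mathsf T}g^{-1}$. In the first case the $K$-linear map on $D$ that is the identity on $K$ and $\phi$ on $\mathfrak{sl}_1(D)$ becomes the algebra automorphism $x\mapsto gxg^{-1}$ over $\bar K$; so it is an automorphism of $D$, and is inner by the Skolem--Noether theorem. In the second case the map that is the identity on $K$ and $-\phi$ on $\mathfrak{sl}_1(D)$ becomes $x\mapsto gx^{\mathsf T}g^{-1}$, so it is an antiautomorphism of $D$. A product of two maps of the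 second kind is of the first kind, which proves (a). An antiautomorphism gives $D\cong D^{\mathrm{op}}$, so the class of $D$ has order at most $2$; this is impossible for odd $n\ge3$. A pro-$2$ subgroup has trivial image in the finite group $(D^*/K^*)/Q_D$ of odd order. Finally, if $g\in1+P_D$ and $g^2\in K$, then $[K(g):K]\le2$ divides the odd number $n$, so $g\in K$.
\end{proof}

\begin{proposition}\label{prop:QD}
Let $n\ge3$ be odd.
\begin{enumerate}
\item[(a)] $Q_D$ maps onto $(\mathbb Z/2)^{nf}$, so $d(Q_D)\ge nf\ge3$.
\item[(b)] $Q_D$ is good and torsion-free, and $r(Q_D)\ge25$.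
\item[(c)] If $n=3$ and $K=\mathbb Q_2$, then $r(Q_D)=25$ and $d(Q_D)=3$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) We have $1+P_K\subseteq1+P_D^n\subseteq1+P_D^2$, so $Q_D$ maps onto $(1+P_D)/(1+P_D^2)\cong\mathbb F_{q^n}$.

(b) By Lemma~\ref{lem:autD}, $Q_D$ is an open pro-$2$ subgroup of $\operatorname{Aut}(\mathfrak{sl}_1(D))$, so its Lie algebra is $\mathfrak{sl}_1(D)$. If $gxg^{-1}=-x$, then $\operatorname{Nrd}(x)=(-1)^n\operatorname{Nrd}(x)=-\operatorname{Nrd}(x)$, so $x=0$. Thus $Q_D$ is good, and hence torsion-free; this is where the odd degree matters. By (a), $r(Q_D)\ge2^{nf}\ge32$ if $nf\ge5$. Since $n\geq3$ is odd, the only other possibility is $n=3$, $f=1$; then $K/\mathbb Q_2$ is totally ramified, of degree $e$ say, and $O_D/P_D\cong\mathbb F_8$.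

In this case Theorem~\ref{thm:count} and \eqref{eq:integral} give $r(Q_D)=\int\psi(g)\,dg$, where
\[
\psi(g)=\bigl|\det\nolimits_{\mathbb Q_2}(1+\operatorname{Ad}g\mid\mathfrak{sl}_1(D))\bigr|_2^{-1},
\]
and we may integrate over $g\in1+P_D$ with the normalized Haar measure, for which $1+P_D^j$ has measure $8^{-(j-1)}$. Over $\bar K$ the element $g$ is diagonalizable, with eigenvalues $a_1,a_2,a_3$, and $\operatorname{Ad}g$ has the eigenvalues $a_ia_j^{-1}$ on $D$. With $t=\operatorname{trd}(g)$ we have $a_i+a_j=t-a_k$ for $\{i,j,k\}=\{1,2,3\}$, so
\[
\det\nolimits_K(1+\operatorname{Ad}g\mid D)=8\prod_{i<j}\frac{(a_i+a_j)^2}{a_ia_j}=8\,\operatorname{Nrd}(g)^{-2}\operatorname{Nrd}(t-g)^2 .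
\]
On the summand $K$ of $D$ the map $1+\operatorname{Ad}g$ is multiplication by $2$, so on $\mathfrak{sl}_1(D)$ the factor $8$ is replaced by $4$. The determinant over $\mathbb Q_2$ is the norm of the determinant over $K$, and $|N_{K/\mathbb Q_2}(x)|_2^{-1}=2^{v_K(x)}$ because $f=1$. As $\operatorname{Nrd}(g)$ is a unit and $v_K(4)=2e$,
\[
\psi(g)=2^{\,2e+2v_D(t-g)} .
\]
Write $g=1+u$ with $u\in P_D$. Then $t-g=2+\operatorname{trd}(u)-u$. The eigenvalues of $u$ have positive valuation, so $\operatorname{trd}(u)\in P_K$, and $2+\operatorname{trd}(u)\in P_K\subseteq P_D^3$. Hence $v_D(t-g)=v_D(u)$ when $v_D(u)\in\{1,2\}$. The set $v_D(u)=1$ has measure $\frac78$ and contributes $\frac78\cdot2^{2e+2}=7\cdot2^{2e-1}$, which is at least $56$ if $e\ge2$. The case $e=1$ is part (c).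

(c) Now $e=1$ and $P_D^3=2O_D$. The set $v_D(u)=1$ contributes $\frac78\cdot16=14$. The set $v_D(u)=2$ has measure $\frac18-\frac1{64}=\frac7{64}$ and contributes $\frac7{64}\cdot64=7$. On the remaining set, of measure $\frac1{64}$, write $u=2w$ with $w\in O_D$, so that $t-g=2(1+\operatorname{trd}(w)-w)$. Let $\bar w\in\mathbb F_8$ be the residue of $w$ and $\operatorname{tr}$ the trace from $\mathbb F_8$ to $\mathbb F_2$. Since $w\in O_E+P_D$, $\operatorname{trd}(P_D)\subseteq P_K$ and $\operatorname{trd}$ is the field trace on $E$, the residue of $\operatorname{trd}(w)$ is $\operatorname{tr}(\bar w)$. If $1+\operatorname{trd}(w)-w$ were not a unit, then $\bar w=1+\operatorname{tr}(\bar w)\in\mathbb F_2$, so $\operatorname{tr}(\bar w)=3\bar w=\bar w$ and $\bar w=1+\bar w$, which is absurd. So $v_D(t-g)=3$, and the contribution is $\frac1{64}\cdot256=4$. Hence $r(Q_D)=14+7+4=25$.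

For the number of generators let $Q_j$ be the image of $1+P_D^j$ in $Q_D$, and $\Phi=\Phi(Q_D)$. We show that $Q_j\le\Phi Q_{j+1}$ for $j\ge2$. Then $Q_2\le\bigcap_j\Phi Q_j=\Phi$, so $d(Q_D)\le3$ because $|Q_D:Q_2|=8$, and equality holds by (a). Take $\varpi=2$, so $\pi^3=2$ and $v_D(\pi)=1$. Every element of $1+P_D^j$ is congruent modulo $P_D^{j+1}$ to some $1+\tilde a\pi^j$ with $\tilde a\in O_E$; the residue $a\in\mathbb F_8$ of $\tilde a$ is its \emph{coefficient at level $j$}, and coefficients add under multiplication. So $Q_j/Q_{j+1}$ is a quotient of $\mathbb F_8$, and of $\mathbb F_8/\mathbb F_2$ if $3\mid j$, since then $1+\pi^j\in1+P_K$. For $x=1+u$ with $u=\tilde a\pi^i$ and $y=1+w$ with $w=\tilde b\pi^{l}$ we have $xyx^{-1}y^{-1}=1+(uw-wu)x^{-1}y^{-1}$, so the commutator has the coefficient $a\tau^i(b)-b\tau^{l}(a)$ at level $i+l$. Here $\tau$ acts on $\mathbb F_8$ as $a\mapsto a^2$ or $a\mapsto a^4$, and $\tau^3=1$.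
\begin{itemize}
\item $j=2$. We have $(1+\tilde a\pi)^2\equiv1+\tilde a\tau(\tilde a)\pi^2\pmod{P_D^3}$, and $a\mapsto a\tau(a)$ is $a\mapsto a^3$ or $a\mapsto a^5$, a bijection of $\mathbb F_8$ because $|\mathbb F_8^*|=7$.
\item $3\mid j$. Take $i=1$, $l=j-1$, $b=1$. The coefficient is $a-\tau^2(a)$. This additive map has kernel $\mathbb F_2$, so its image is the group of the four elements of trace $0$, which maps onto $\mathbb F_8/\mathbb F_2$ because $\operatorname{tr}(1)=1$.
\item $j\ge4$, $3\nmid j$. Take $i\in\{1,2\}$ with $i\equiv j\pmod3$, $l=j-i$, and $b\notin\mathbb F_2$. The coefficient is $a(\tau^i(b)-b)$ with $\tau^i(b)\ne b$, and it runs through $\mathbb F_8$.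
\end{itemize}
Squares and commutators lie in $\Phi$, so the claim follows.
\end{proof}

\section{Open subgroups of $\operatorname{Aut}(\mathfrak s)$ with an odd number of real classes}\label{sec:class}

\begin{theorem}\label{thm:class}
Let $\mathfrak s$ be a simple Lie algebra over $\mathbb Q_2$ and $H\le\operatorname{Aut}(\mathfrak s)$ a compact open good pro-$2$ subgroup with $r(H)$ odd. Then $\mathfrak s\cong\mathfrak{sl}_1(D)$ for a central division algebra $D$ of odd degree $n\ge3$ over a finite extension $K$ of $\mathbb Q_2$, and $H\cong Q_D$.
\end{theorem}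

The proof asks whether $H$ has index $2$ in a larger pro-$2$ group of automorphisms. If it does not, then no compact group containing $H$ has an involution, and this excludes split tori and even degree. If it does, Proposition~\ref{prop:index2} gives an involution whose fixed algebra is known by induction. Both branches are visible in dimension $3$.

\begin{example}
Let $A$ be $M_2(\mathbb Q_2)$ or a quaternion division algebra over $\mathbb Q_2$, and let $\mathfrak s$ be the algebra of elements of reduced trace $0$. On $\mathfrak{sl}_2$ the map $x\mapsto-x^{\mathsf T}$ is conjugation by $\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$, so the argument of Lemma~\ref{lem:autD} gives $\operatorname{Aut}(\mathfrak s)=A^*/\mathbb Q_2^*$. Suppose that $H$ is as in the theorem. It lies in a compact group $M$ with an involution. If $A$ is a division algebra, take $M=A^*/\mathbb Q_2^*$ and the class of any $b\ne0$ in $\mathfrak s$, for which $b^2\in\mathbb Q_2$. If $A=M_2(\mathbb Q_2)$, then $H$ acts with finite orbits on the tree of homothety classes of lattices in $\mathbb Q_2^2$, so it stabilizes a vertex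 or an edge. In a suitable basis these are formed from $[\mathbb Z_2\oplus\mathbb Z_2]$ and $[\mathbb Z_2\oplus2\mathbb Z_2]$, and the stabilizer $M$ contains $\operatorname{diag}(1,-1)$. A Sylow pro-$2$ subgroup of $M$ containing $H$ has an involution, so it is larger than $H$, and Lemma~\ref{lem:climb} and Proposition~\ref{prop:index2} give an involution $\sigma$ with $r(C_H(\sigma))$ odd. It is conjugation by some $b\notin\mathbb Q_2$ with $b^2\in\mathbb Q_2$, and $\mathfrak s^\sigma=\mathbb Q_2b$ is nonzero and abelian. This contradicts Proposition~\ref{prop:simple}. So no such $H$ exists.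
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
We use induction on $\dim_{\mathbb Q_2}\mathfrak s$. Recall that $H$ is torsion-free. Let $K$ be the centroid of $\mathfrak s$.

\medskip\noindent\textbf{(i) $H$ acts trivially on $K$.} It acts through a finite $2$-group. If the action is nontrivial, some $h\in H$ acts on $K$ with order $2$, and there is $0\ne\delta\in K$ with $h\delta h^{-1}=-\delta$ (take $\delta=\gamma-h\gamma h^{-1}$ for a $\gamma$ that is moved). As $h$ has infinite order, Lemma~\ref{lem:chart}(d) gives $0\neq y\in\mathfrak s$ with $hy=y$. Then $h(\delta y)=-\delta y\ne0$, contrary to goodness.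

So $H\le\operatorname{Aut}_K(\mathfrak s)=\mathbf A(K)$, where $\mathbf A$ is the algebraic $K$-group of automorphisms of $\mathfrak s$. Its identity component $\mathbf G$ is absolutely simple of adjoint type with Lie algebra $\mathfrak s$, and has finite index in $\mathbf A$; so $\mathbf G(K)$ has finite index in $\mathbf A(K)$.

\medskip\noindent\textbf{(ii) Case A: no pro-$2$ subgroup of $\operatorname{Aut}(\mathfrak s)$ contains $H$ with index $2$.} We first note:
\begin{quote}
$(\dagger)$ A compact subgroup $M$ with $H\le M\le\mathbf A(K)$ has no involution.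
\end{quote}
Indeed, $M$ is profinite; let $S\ge H$ be a Sylow pro-$2$ subgroup. If $M$ has an involution, a conjugate of it lies in $S$, so $S\ne H$, and Lemma~\ref{lem:climb} contradicts the assumption of Case A.

Suppose that $\mathbf G$ is isotropic, that is, contains a nontrivial $K$-split torus. To apply $(\dagger)$ we need a compact group that contains $H$ and also the elements of order $2$ of some split torus. A point stabilizer in the Bruhat--Tits building $\mathcal B$ of $\mathbf G$ over $K$ is such a group. We use the following facts \cite[\S\S1--3]{Tits}.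
\begin{itemize}
\item $\mathcal B$ is unique up to unique isomorphism. So $\mathbf A(K)$, which acts on $\mathbf G$ by $K$-automorphisms, acts on $\mathcal B$, extending the action of $\mathbf G(K)$.
\item $\mathcal B$ is a union of apartments, one for each maximal $K$-split torus $\mathbf S$; the apartment of $\mathbf S$ is an affine space under $X_*(\mathbf S)\otimes\mathbb R$, where $X_*$ denotes the group of cocharacters. An element $s\in\mathbf S(K)$ acts on it as the translation by the vector $\nu(s)$ with $\chi(\nu(s))=-v_K(\chi(s))$ for all characters $\chi$ of $\mathbf S$.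
\item $\mathcal B$ is a complete CAT(0) space for a metric given on apartments by a Weyl-invariant scalar product on $X_*(\mathbf S)\otimes\mathbb R$. For the product induced by the Killing form the metric is $\mathbf A(K)$-invariant.
\item Compact subgroups of $\mathbf G(K)$ have bounded orbits, and stabilizers of points in $\mathbf G(K)$ are compact.
\end{itemize}
The group $H\cap\mathbf G(K)$ is compact of finite index in $H$, so the orbits of $H$ are finite unions of bounded sets. A group of isometries of a complete CAT(0) space with a bounded orbit has a fixed point, so $H$ fixes some $y\in\mathcal B$. The stabilizer $M$ of $y$ in $\mathbf A(K)$ is a finite union of cosets of the stabilizer in $\mathbf G(K)$, hence compact. Let $y$ lie in the apartment of $\mathbf S$, with $\mathbf S(K)\cong(K^*)^l$, $l\ge1$. An involution $s\in\mathbf S(K)$, such as $(-1,1,\dots,1)$, has $\chi(s)=\pm1$ for all $\chi$, so $\nu(s)=0$ and $s\in M$. This contradicts $(\dagger)$.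

So $\mathbf G$ is anisotropic, and so is its simply connected cover. By Kneser's theorem \cite[Thm.~6.5]{PR}, the cover is the group of elements of reduced norm $1$ in a central division $K$-algebra $D$ of degree $n\ge2$. Hence $\mathfrak s\cong\mathfrak{sl}_1(D)$ over $K$, and $M=\mathbf A(K)$ is compact by Lemma~\ref{lem:autD}(a). If $n$ were even, the unramified extension $E\subset D$ would contain a quadratic extension $K(b)$ with $b^2\in K$, and conjugation by $b$ would be an involution in $M$, contrary to $(\dagger)$. So $n\ge3$ is odd.

\medskip\noindent\textbf{(iii) Case B: $H<H'\le\operatorname{Aut}(\mathfrak s)$ with $H'$ pro-$2$ and $|H':H|=2$.} By Proposition~\ref{prop:index2} there is an involution $\sigma\in H'\setminus H$ such that $C=C_H(\sigma)$ is good, with Lie algebra $\mathfrak s^\sigma$ and $r(C)$ odd. Here $\mathfrak s^\sigma\ne\mathfrak s$ as $\sigma\neq1$, and $\mathfrak s^\sigma\ne0$, for otherwise $\sigma=-1$ and $-[x,y]=[-x,-y]=[x,y]$ would make $\mathfrak s$ abelian. The Killing form of $\mathfrak s$ is $\sigma$-invariant, so the two eigenspaces of $\sigma$ are orthogonal and the form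 is nondegenerate on $\mathfrak s^\sigma$. A Lie algebra with a representation whose trace form is nondegenerate is reductive \cite[Ch.~I, \S6.4]{Bou}. By Proposition~\ref{prop:simple} applied to $C$, $\mathfrak s^\sigma$ is perfect, hence semisimple, and each simple ideal $\mathfrak t_i$ of $\mathfrak s^\sigma$, with the image of $C$ in $\operatorname{Aut}(\mathfrak t_i)$, satisfies the hypotheses of the theorem. By induction $\mathfrak t_i\cong\mathfrak{sl}_1(D_i)$, where $D_i$ is a division algebra of odd degree $n_i\ge3$ over its center $Z_i$, and $Z_i$ is the centroid of $\mathfrak t_i$.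

\emph{Case B1: $\sigma$ acts nontrivially on $K$.} Let $K_0$ be the fixed field, $[K:K_0]=2$. Then $\sigma$ is a semilinear involution of the $K$-space $\mathfrak s$, and Galois descent gives $\mathfrak s=K\otimes_{K_0}\mathfrak s^\sigma$. So $\mathfrak s^\sigma$ is absolutely simple over $K_0$, and by Lemma~\ref{lem:centroid}(b) it is simple over $\mathbb Q_2$ with centroid $K_0$. Hence $\mathfrak s^\sigma\cong\mathfrak{sl}_1(D_0)$ over $K_0$, with $D_0$ of odd degree $n\ge3$ and center $K_0$. Then $\mathfrak s\cong\mathfrak{sl}_1(D)$ with $D=K\otimes_{K_0}D_0$, a division algebra because $2$ is prime to $n$.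

\emph{Case B2: $\sigma$ is $K$-linear.} We show that this is impossible. By Lemma~\ref{lem:centroid}(a) each $\mathfrak t_i$ is a $K$-subspace, so $K\subseteq Z_i$ and $\mathfrak t_i\otimes_K\bar K$ is a sum of $[Z_i:K]$ copies of $\mathfrak{sl}_{n_i}(\bar K)$. So for the simple Lie algebra $\mathfrak g=\mathfrak s\otimes_K\bar K$, the fixed algebra $\mathfrak g^\sigma$ is a nonzero direct sum of algebras $\mathfrak{sl}_m(\bar K)$ with $m\ge3$ odd, that is, of types $A_2,A_4,\dots$.

Suppose first that $\sigma$ is inner, $\sigma\in\mathbf G(\bar K)$. Having finite order, $\sigma$ is semisimple and lies in a maximal torus of $\mathbf G$. This torus is contained in $\mathbf Z=C_{\mathbf G}(\sigma)^0$, so $\sigma$ lies in the center of $\mathbf Z$. The connected group $\mathbf Z$ has Lie algebra $\mathfrak g^\sigma$, so it is semisimple and its simply connected cover $\tilde{\mathbf Z}$ is a product of groups $SL_m$ with $m$ odd. The center of $\mathbf Z$ is the image of the center of $\tilde{\mathbf Z}$: if $z\in\tilde{\mathbf Z}$ maps to a central element, then $x\mapsto[z,x]$ maps the connected group $\tilde{\mathbf Z}$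 into the finite kernel, so it is constant. The center of $SL_m(\bar K)$ has order $m$, so the center of $\mathbf Z$ has odd order and cannot contain $\sigma$.

Suppose now that $\sigma$ is outer. The group $\operatorname{Aut}(\mathfrak g)/\mathbf G(\bar K)$ is the automorphism group of the Dynkin diagram. It is nontrivial only for the types $A_l$ ($l\ge2$), $D_l$ ($l\ge4$) and $E_6$, and has order $2$ except for $D_4$, where it is $S_3$.
\begin{itemize}
\item Type $A_l$, $N=l+1\ge3$. Here $\sigma(x)=-gx^{\mathsf T}g^{-1}$, and $\sigma^2$ is conjugation by $g(g^{\mathsf T})^{-1}$. So $g=\gamma g^{\mathsf T}$ with a scalar $\gamma$, and transposing gives $\gamma^2=1$. The fixed points are the $x$ with $g^{-1}x+x^{\mathsf T}g^{-1}=0$, so $\mathfrak g^\sigma\cong\mathfrak{so}_N$ or $\mathfrak{sp}_N$.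
\item Type $D_l$, $\mathfrak g=\mathfrak{so}_{2l}$. Conjugation by $O_{2l}(\bar K)$ gives a group of automorphisms in which the inner ones, coming from $SO_{2l}(\bar K)$, have index $2$. It is all of $\operatorname{Aut}(\mathfrak g)$ if $l\ge5$; if $l=4$ it contains a conjugate of $\sigma$, since the involutions of $S_3$ are conjugate. So we may assume that $\sigma$ is conjugation by $g\in O_{2l}(\bar K)$ with $\det g=-1$, and $g^2=\pm1$. If $g^2=-1$, the eigenspaces for $\pm\sqrt{-1}$ are totally isotropic, because the form $B$ satisfies $B(v,w)=B(gv,gw)=-B(v,w)$ on each. Then both have dimension $l$ and $\det g=1$, a contradiction. So $g^2=1$, and the eigenspaces are orthogonal, of odd dimensions $p,p'$ with $p+p'=2l$. Thus $\mathfrak g^\sigma\cong\mathfrak{so}_p\oplus\mathfrak{so}_{p'}$.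
\item Type $E_6$. Here $\mathfrak g^\sigma$ is of type $F_4$ or $C_4$ \cite[Ch.~X, \S5]{Hel}.
\end{itemize}
The only simple constituents of type $A$ of orthogonal and symplectic Lie algebras are of type $A_1$ (in $\mathfrak{so}_3$, $\mathfrak{so}_4$, $\mathfrak{sp}_2$) or $A_3$ (in $\mathfrak{so}_6$). So the types $A_2,A_4,\dots$ do not occur, and Case B2 is impossible.

\medskip\noindent\textbf{(iv) $H\cong Q_D$.} In the cases that remain, $\mathfrak s\cong\mathfrak{sl}_1(D)$ with $D$ central over $K$ of odd degree $n\ge3$. By (i) and Lemma~\ref{lem:autD}(b), $H$ is an open subgroup of $Q_D$, and $Q_D$ has no involution. By Corollary~\ref{cor:involution}, $H=Q_D$.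
\end{proof}

\section{Proofs of the main theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By Proposition~\ref{prop:analytic}, $G$ is analytic and good, and $L(G)\ne0$ because $G$ is infinite. By Proposition~\ref{prop:simple} and Theorem~\ref{thm:class}, $G$ has a quotient $H\cong Q_D$ with $n\ge3$ odd. Now $d(G)\ge d(H)\ge nf\ge3$ and $r(G)\ge r(H)\ge25$ by Proposition~\ref{prop:QD}.
\end{proof}

Finiteness of $r(G)$ was used only to obtain a good analytic group, and oddness only from Proposition~\ref{prop:simple} on. The theorem fails without either: $\mathbb Z_2$ and the group $G_\infty$ of Example~\ref{ex:sixagain} have $r=2$ and $r=6$, the inverse limit of the dihedral $2$-groups has $r=\infty$, and all three are generated by at most two elements.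

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If for some odd $k$ there were infinitely many $2$-generated finite $2$-groups with exactly $k$ real classes, Proposition~\ref{prop:limit} would give an infinite $2$-generated pro-$2$ group $G$ with $r(G)=k$. This contradicts $d(G)\ge3$ in Theorem~\ref{thm:B}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
By \eqref{eq:gens}, a finite $2$-group with $k$ real classes is generated by $d=\lfloor\log_2k\rfloor$ elements. So an infinite family with $k$ odd has, by Proposition~\ref{prop:limit}, an infinite finitely generated limit $G$ with $r(G)=k$, and Theorem~\ref{thm:B} gives $k\ge25$. For the second statement let $D$ be a central division algebra of degree $3$ over $\mathbb Q_2$. By Proposition~\ref{prop:QD}(c), the quotients $Q_D/N$ with $N$ open, normal and sufficiently small are $3$-generated and have exactly $25$ real classes, and their orders are unbounded because $Q_D$ is infinite.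
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bou}
Bourbaki, \emph{LIE} (Lie groups and Lie algebras), Chapters I and II.

\bibitem{DDMS}
Dixon, du Sautoy, Mann, Segal, \emph{Analytic pro-$p$ groups}, 2nd ed.

\bibitem{Hel}
Helgason, \emph{Differential Geometry, Lie Groups, and Symmetric Spaces}.

\bibitem{JT}
Andrei Jaikin-Zapirain, Joan Tent, \emph{Finite 2-groups with odd number of conjugacy classes}, arXiv:1611.09077 (2016).

\bibitem{PR}
Platonov, Rapinchuk, \emph{Algebraic groups and number theory}.

\bibitem{Tits}
Tits, \emph{Reductive groups over local fields}.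

\end{thebibliography}
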